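# Cutting out a matroid's Stanley–Reisner ideal with height-many equations

Throughout, $K$ is a field, $S=K[x_1,\dots,x_n]$, $\mathfrak m=(x_1,\dots,x_n)$ and $[n]=\{1,\dots,n\}$. For $A\subseteq[n]$ we write $x_A=\prod_{i\in A}x_i$ and $A^c=[n]\setminus A$; we write $T-e$ and $T+e$ for removing or adding one element. Simplicial complexes contain $\emptyset$; singletons need not be faces.

## 1. Cyclic sets of a matroid, sorted by nullity

Let $\Delta$ be a simplicial complex on $[n]$. It is a **matroid** if for every $W\subseteq[n]$ the restriction $\Delta_W=\{F\in\Delta: F\subseteq W\}$ is pure, that is, all its facets have the same cardinality. Equivalently (a textbook fact), its facets satisfy the basis exchange axiom: for facets $F,G$ and $j\in F\setminus G$ there is $i\in G\setminus F$ such that $F-j+i$ is a facet. For a matroid $\Delta$ and $T\subseteq[n]$ put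
$$r(T)=\max\{|F|:F\in\Delta,\ F\subseteq T\},\qquad \operatorname{null}(T)=|T|-r(T),$$
the *rank* and the *nullity* of $T$. Purity says that every facet of $\Delta_T$ has exactly $r(T)$ elements. A *circuit* is a minimal nonface. A *cyclic set* is a union of circuits; the empty union $\emptyset$ is allowed. For $T\subseteq [n]$ let $c(T)$ be the union of all circuits contained in $T$; it is the largest cyclic subset of $T$. Let
$$\mathcal C_j=\{A\subseteq[n]: A\text{ cyclic},\ \operatorname{null}(A)=j\},\qquad r=r([n]),\qquad h=n-r=\operatorname{null}([n]).$$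

The construction on which everything turns is this: for each $j=1,\dots,h$, add up one monomial for each cyclic set of nullity $j$,
$$f_j=\sum_{A\in\mathcal C_j}\alpha_A\,x^{u_A},\qquad \alpha_A\in K\setminus\{0\},\quad u_A\in\mathbb N^n\text{ with support exactly }A .$$
The coefficients and exponents are arbitrary, subject to these two conditions.

**Example M.** On $[4]$ take the facets $13,14,23,24,34$ (all pairs except $12$). The circuits are $12$, $134$, $234$. The cyclic sets are $\emptyset,12,134,234,1234$. Here $r=2$, $h=2$, and the nullities are $\operatorname{null}(12)=2-1=1$, $\operatorname{null}(134)=\operatorname{null}(234)=3-2=1$, $\operatorname{null}(1234)=2$. The set $123$ also has nullity $1$, but it is not cyclic: $c(123)=12$. With all exponents and coefficients equal to $1$,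
$$f_1=x_1x_2+x_1x_3x_4+x_2x_3x_4,\qquad f_2=x_1x_2x_3x_4 .$$

**Example U.** In the uniform matroid, the faces are all sets with at most $r$ elements. The circuits are the $(r+1)$-subsets, the nonempty cyclic sets are all sets with at least $r+1$ elements, and $\operatorname{null}(A)=|A|-r$ for them. With trivial exponents and coefficients, $f_1,\dots,f_h$ are the elementary symmetric polynomials $e_{r+1},\dots,e_n$.

What the $f_j$ are for is the subject of the next section. They cut out, up to radical, the ideal generated by all nonfaces.

## 2. Stanley–Reisner ideals and the number of equations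

For any simplicial complex $\Delta$, the Stanley–Reisner ideal is
$$I_\Delta=(x_W: W\subseteq[n],\ W\notin\Delta)\subseteq S .$$
For $F\subseteq[n]$ put $P_F=(x_i:i\notin F)$. We use the textbook facts that $I_\Delta$ is radical, that its minimal primes are the $P_F$ with $F$ a facet, and therefore that
$$I_\Delta=\bigcap_{F\text{ facet}}P_F,\qquad \operatorname{ht}I_\Delta=\min_F|F^c| .$$
For a matroid all facets have $r$ elements, so $\operatorname{ht}I_\Delta=n-r=h$, the same $h$ as in Section 1.

An ideal $I$ of height $h$ in a Noetherian ring $R$ is a *set-theoretic complete intersection* if there are $f_1,\dots,f_h\in R$ with $\sqrt{(f_1,\dots,f_h)}=\sqrt I$. By Krull's height theorem fewer than $h$ equations never suffice, so the definition asks for the least conceivable number.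

The question, from Matteo Varbaro, "Symbolic Powers and Matroids", arXiv:1003.2912 (2010), is: *if $\Delta$ is a matroid, is $I_\Delta$ a set-theoretic complete intersection in $S$?* There $K$ is infinite, and it is known that for every matroid $I_\Delta S_{\mathfrak m}$ is a set-theoretic complete intersection in the local ring $S_{\mathfrak m}$. The issue is the passage from $S_{\mathfrak m}$ to $S$: equations that work near the origin may have further zeros far from it. Already for $n=1$ and $\Delta=\{\emptyset\}$, where $I_\Delta=(x_1)$, the element $x_1(1-x_1)$ generates $I_\Delta S_{\mathfrak m}$, because $1-x_1$ is a unit there, but in $S$ its zero set contains the extra point $x_1=1$.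

The answer is yes, over every field.

**Theorem 1.** Let $\Delta$ be a matroid and $f_1,\dots,f_h$ as in Section 1, with arbitrary $\alpha_A\in K\setminus\{0\}$ and arbitrary $u_A\in\mathbb N^n$ of support exactly $A$. Then $\sqrt{(f_1,\dots,f_h)}=I_\Delta$. So $I_\Delta$ is a set-theoretic complete intersection in $S$, over any field $K$. With $D=\operatorname{lcm}(1,\dots,n)$, the choice $f_j=\sum_{A\in\mathcal C_j}x_A^{D/|A|}$ makes all $f_j$ homogeneous of the same degree $D$.

The last sentence is immediate: $x_A^{D/|A|}$ has degree $D$ and support $A$.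

**By hand.** In Example M, $I_\Delta=(x_1x_2,\,x_1x_3x_4,\,x_2x_3x_4)$, and $f_1,f_2\in I_\Delta$. Let a prime $P$ contain $f_1$ and $f_2$. From $f_2$, some $x_i\in P$. If $x_1\in P$, then $f_1\equiv x_2x_3x_4$ modulo $P$, so $x_2x_3x_4\in P$, and the other two generators lie in $P$ because $x_1$ does. The case $x_2\in P$ is symmetric. If $x_3\in P$ or $x_4\in P$, then $f_1\equiv x_1x_2$, so $x_1x_2\in P$, and the other two generators are multiples of $x_3x_4\in P$. For the uniform matroid with $r=0$ we have $I_\Delta=\mathfrak m$ and $f_j=e_j$: modulo a prime containing $e_1,\dots,e_n$ the polynomial $\prod_i(X-x_i)$ becomes $X^n$, so every $x_i$ is zero there.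

## 3. Sorting nonfaces by cardinality, and then by nullity

One device makes such checks mechanical. For a prime $P$ of $S$ put $T_P=\{i:x_i\notin P\}$. A monomial with support $B$ lies outside $P$ if and only if $B\subseteq T_P$. So $I_\Delta\subseteq P$ if and only if no nonface is contained in $T_P$, that is,
$$I_\Delta\subseteq P\iff T_P\in\Delta. \tag{1}$$
To cut out $I_\Delta$ we need polynomials in $I_\Delta$ such that for every *nonface* $T$ one of them is outside every prime $P$ with $T_P=T$. The safest way to guarantee this is to have *exactly one* of its monomials supported inside $T$.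

**Attempt by cardinality.** Let $g_d$ be the sum of all $x_W$ with $W\notin\Delta$ and $|W|=d$. If $T$ is a nonface with $|T|=d$, the only monomial of $g_d$ supported in $T$ is $x_T$. So the $g_d$ cut out $I_\Delta$, for every simplicial complex. The trouble is their number. If $s$ is the smallest size of a nonface, we have used $n-s+1$ polynomials. For a matroid with $h\ge1$ we have $s\le r+1$, and $n-s+1=h=n-r$ only if $s=r+1$, which means that all sets with $r$ elements are faces: the uniform case. In Example M this attempt gives three polynomials for height two.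

**Attempt by nullity.** On nonfaces the nullity takes values in $\{1,\dots,h\}$, which is the right count. So let $g'_j$ be the sum of all $x_W$ with $\operatorname{null}(W)=j$. In Example M,
$$g_1'=x_1x_2+x_1x_2x_3+x_1x_2x_4+x_1x_3x_4+x_2x_3x_4,\qquad g_2'=x_1x_2x_3x_4 .$$
At the point $(1,1,-1,0)$ we get $g_1'=1-1+0+0+0=0$ and $g_2'=0$, although $x_1x_2=1$. So the attempt fails. The culprit is $T=123$: two monomials of $g_1'$ live inside $T$, namely $x_1x_2$ and $x_1x_2x_3$, and they cancel. The element $3$ lies in no circuit inside $T$, so adding it to $12$ did not change the nullity.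

This points to the repair: keep only the sets in which *every* element lies in a circuit, so that removing any element lowers the nullity. These are the cyclic sets. It remains to see that each $T$ of nullity $j$ contains exactly one cyclic set of nullity $j$.

## 4. Every set of nullity $j$ contains exactly one cyclic set of nullity $j$

**Lemma 1.** Let $\Delta$ be a matroid.

1. If $T\subseteq T'$, then $\operatorname{null}(T)\le\operatorname{null}(T')$; and $\operatorname{null}(T)=0$ iff $T\in\Delta$.
2. For $e\in T$: $e\in c(T)$ iff $r(T-e)=r(T)$ iff $\operatorname{null}(T-e)=\operatorname{null}(T)-1$. If $e\in T\setminus c(T)$, then $\operatorname{null}(T-e)=\operatorname{null}(T)$.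
3. $\operatorname{null}(c(T))=\operatorname{null}(T)$.
4. If $A$ is cyclic and $B\subsetneq A$, then $\operatorname{null}(B)<\operatorname{null}(A)$.
5. If $\operatorname{null}(T)=j$, then $c(T)$ is the only cyclic set of nullity $j$ contained in $T$.

**Part 1 (nullity is monotone).** If $F\subseteq T+e$ is a face with $r(T+e)$ elements, then $F-e$ is a face inside $T$, so $r(T+e)\le r(T)+1$. Hence adding one element does not lower the nullity. Moreover $\operatorname{null}(T)=0$ means $r(T)=|T|$, that is, $T$ is a face.

**Part 2 (which removals lower the nullity).** By Part 1, $r(T-e)\in\{r(T),r(T)-1\}$, and correspondingly $\operatorname{null}(T-e)$ is $\operatorname{null}(T)-1$ or $\operatorname{null}(T)$. So we only have to show the first equivalence.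

Suppose $e\in C\subseteq T$ with $C$ a circuit. Then $C-e$ is a face; extend it to a facet $I$ of $\Delta_{T-e}$. By purity $|I|=r(T-e)$. Suppose $r(T)=|I|+1$. By purity $I$ is not a facet of $\Delta_T$, so $I+e'$ is a face for some $e'\in T\setminus I$. Since $I$ is maximal in $T-e$, we have $e'=e$. But $I+e\supseteq C$ is not a face, a contradiction. So $r(T-e)=r(T)$.

Conversely, let $r(T-e)=r(T)$ and let $I$ be a facet of $\Delta_{T-e}$, so $|I|=r(T)$. Then $I+e\subseteq T$ has more than $r(T)$ elements and is not a face, so it contains a circuit. This circuit is not contained in the face $I$, so it contains $e$; it lies in $T$. Hence $e\in c(T)$.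

**Part 3 (passing to $c(T)$ keeps the nullity).** Remove the elements of $T\setminus c(T)$ one at a time. At each intermediate set $T'\subseteq T$ we have $c(T')\subseteq c(T)$, so the removed element is not in $c(T')$, and by Part 2 the nullity does not change.

**Part 4 (strictness below a cyclic set).** Pick $e\in A\setminus B$. As $A$ is cyclic, $c(A)=A\ni e$. By Parts 1 and 2, $\operatorname{null}(B)\le\operatorname{null}(A-e)=\operatorname{null}(A)-1$.

**Part 5 (uniqueness).** By Part 3, $c(T)$ is cyclic of nullity $j$. If $B\subseteq T$ is cyclic, then $B\subseteq c(T)$; if moreover $B\neq c(T)$, then $\operatorname{null}(B)<j$ by Part 4. $\square$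

Each $\mathcal C_j$ with $0\le j\le h$ is nonempty: removing elements from $[n]$ one at a time lowers the nullity from $h$ to $0$ in steps of $0$ or $1$, so some $T$ has nullity $j$, and then $c(T)\in\mathcal C_j$.

## 5. Proof of Theorem 1

**Step 1: the $f_j$ lie in $I_\Delta$.** For $j\ge1$, every $A\in\mathcal C_j$ is nonempty, so it contains a circuit, and $x^{u_A}\in I_\Delta$. Hence $(f_1,\dots,f_h)\subseteq I_\Delta$.

**Step 2: every prime containing the $f_j$ contains $I_\Delta$.** Let $P$ be such a prime and $T=T_P$. Suppose $T\notin\Delta$ and let $j=\operatorname{null}(T)$. By Lemma 1(1), $1\le j\le\operatorname{null}([n])=h$, so $f_j$ is one of our polynomials. A monomial $x^{u_A}$ of $f_j$ lies outside $P$ iff $A\subseteq T$. By Lemma 1(5) this happens for exactly one $A\in\mathcal C_j$, namely $A=c(T)$. All other terms of $f_j$ are in $P$, and $\alpha_{c(T)}$ is a unit, so $f_j\notin P$, a contradiction. Hence $T\in\Delta$, and $I_\Delta\subseteq P$ by (1).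

**Step 3: conclusion.** The radical of an ideal is the intersection of the primes containing it, so $I_\Delta\subseteq\sqrt{(f_1,\dots,f_h)}\subseteq\sqrt{I_\Delta}=I_\Delta$. Since $h=\operatorname{ht}I_\Delta$, the theorem follows. $\blacksquare$

The argument used only that the $\alpha_A$ are units. So for every commutative ring $R$ and units $\alpha_A\in R$, the same proof gives $\sqrt{(f_1,\dots,f_h)}=\sqrt{I_\Delta R[x_1,\dots,x_n]}$.

**The converse fails.** Let $\Delta$ be the path with facets $12,23,34$. Then $I_\Delta=(x_1x_3,x_1x_4,x_2x_4)$ has height $2$, and it equals $\sqrt{(x_1x_4,\;x_1x_3+x_2x_4)}$: modulo a prime containing both elements, $(x_1x_3)^2\equiv-x_1x_3\cdot x_2x_4=-(x_1x_4)(x_2x_3)\equiv0$, so $x_1x_3$ lies in the prime, and hence so does $x_2x_4$. But $\Delta_{\{1,2,4\}}$ has facets $12$ and $4$, so $\Delta$ is not a matroid. Being a set-theoretic complete intersection does not detect matroids. A stronger property, about symbolic powers, does.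

## 6. Symbolic powers, reductions, and a characterization of matroids

For a squarefree monomial ideal the symbolic powers are
$$I_\Delta^{(m)}=\bigcap_{F\text{ facet}}P_F^m .$$
For instance, the complex with facets $1,2,3$ has $I_\Delta=(x_1x_2,x_1x_3,x_2x_3)$, and $x_1x_2x_3\in I_\Delta^{(2)}$, since each $P_F$ contains two of the three variables; it is not in $I_\Delta^2$, which starts in degree $4$. Put
$$\mathcal R=\bigoplus_{m\ge0}I_\Delta^{(m)}t^m\subseteq S[t],\qquad \mathcal R_+=\bigoplus_{m\ge1}I_\Delta^{(m)}t^m .$$

An element $z$ is *integral over an ideal* $L$ if $z^q+d_1z^{q-1}+\dots+d_q=0$ for some $q\ge1$ and $d_l\in L^l$; the integral elements form the integral closure $\overline L$. For example, $xy\in\overline{(x^2,y^2)}$, since $z=xy$ satisfies $z^2-x^2y^2=0$ and $x^2y^2\in(x^2,y^2)^2$. An ideal $J\subseteq L$ is a *reduction* of $L$ if $JL^N=L^{N+1}$ for some $N$; in a Noetherian ring this is equivalent to $L\subseteq\overline J$.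

**Theorem 2.** Let $\Delta$ be any simplicial complex on $[n]$, $I=I_\Delta$, $h=\operatorname{ht}I$. The following are equivalent.

* (a) $\Delta$ is a matroid.
* (b) There are $k\ge1$ and $g_1,\dots,g_h\in I^{(k)}$ such that $J=(g_1,\dots,g_h)$ satisfies $\overline{J^m}=I^{(km)}$ for all $m\ge1$. In particular, $J$ is a reduction of $I^{(k)}$ in $S$, not only in $S_{\mathfrak m}$.
* (c) There are $G_1,\dots,G_h\in\mathcal R$ such that $\mathcal R$ is integral over $S[G_1,\dots,G_h]$.

If $\Delta$ is a matroid and $h\ge1$, one may take in (b): $k=\operatorname{lcm}(1,\dots,h)$ and $g_j=\sum_{A\in\mathcal C_j}x_A^{k/j}$.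

The $g_j$ are a special case of the $f_j$ of Theorem 1, with $\alpha_A=1$ and $u_A=\frac kj\mathbf 1_A$, where $\mathbf 1_A$ is the indicator vector of $A$. The exponents now matter.

**The equal-degree choice does not work here.** In Example M, $D=12$ and Theorem 1 offers $f_1=(x_1x_2)^6+(x_1x_3x_4)^4+(x_2x_3x_4)^4$ and $f_2=(x_1x_2x_3x_4)^3$. Let $J=(f_1,f_2)$; could $\overline J=I^{(k)}$ for some $k$? If $k\ge5$, then $f_1\notin I^{(k)}$: this ideal is monomial, and for the facet $F=13$ we have $P_F=(x_2,x_4)$, so $(x_1x_3x_4)^4\notin P_F^5$. If $k\le4$, then $(x_1x_2)^k\in I^{(k)}$, because every facet misses $1$ or $2$. But this monomial has degree $2k\le8$, while $\overline J\subseteq\overline{\mathfrak m^{12}}=\mathfrak m^{12}$ (see Lemma 2 below, with $F=\emptyset$). What must be equalized is not the degree in $x$ but the degree in $t$: an $A\in\mathcal C_j$ will turn out to give an element $x_At^j\in\mathcal R$, and the exponent $k/j$ moves it to $t$-degree $k$.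

**Lemma 2.** For $F\subseteq[n]$ and $m\ge1$ the ideal $P_F^m$ is integrally closed. Hence so is every $I_\Delta^{(m)}$.

*Proof.* Give $x_i$ weight $1$ for $i\notin F$ and weight $0$ for $i\in F$, and for $z\neq0$ let $v(z)$ be the least weight of a monomial of $z$. Then $v(zz')=v(z)+v(z')$, since the product of the lowest-weight parts is not zero in the domain $S$; and $z\in P_F^m$ iff $z=0$ or $v(z)\ge m$. Let $z^q+\sum_{l\ge1}d_lz^{q-l}=0$ with $d_l\in P_F^{ml}$ and $z\ne0$. If $v(z)<m$, then every nonzero term with $l\ge1$ has $v(d_lz^{q-l})\ge ml+(q-l)v(z)>q\,v(z)=v(z^q)$, so the term $z^q$ cannot cancel, a contradiction. Finally, an intersection of integrally closed ideals is integrally closed. $\square$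

If $h=0$, then $[n]$ is a facet, so $\Delta$ is a simplex, which is a matroid; $I=0$ and $\mathcal R=S$; and (b), (c) hold with no $g$'s and no $G$'s. **From now on $h\ge1$.**

For $u\in\mathbb R^n$ and $W\subseteq[n]$ write $u(W)=\sum_{i\in W}u_i$, and for $u\in\mathbb R^n_{\ge0}$ put $\varphi(u)=\min_F u(F^c)$, with $F$ running over the facets. Since $\mathcal R$ is spanned over $K$ by monomials and $x^u\in P_F^m$ iff $u(F^c)\ge m$, we have
$$x^ut^m\in\mathcal R\iff\varphi(u)\ge m\qquad(u\in\mathbb N^n,\ m\ge0). \tag{2}$$

## 7. For matroids, $\varphi$ is a sum of nullities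

In this section and the next, $\Delta$ is a matroid with $h\ge1$.

**Step 1: a formula for $\varphi$.** The aim is to read off $\mathcal R$ from nullities. Let $u\in\mathbb N^n$ and $U_s=\{i:u_i\ge s\}$ for $s\ge1$, so that $u=\sum_s\mathbf 1_{U_s}$ and $\cdots\subseteq U_2\subseteq U_1$, with only finitely many $U_s$ nonempty. For a facet $B$,
$$u(B)=\sum_s|B\cap U_s|\le\sum_s r(U_s).$$
Equality occurs for some $B$: let $U_N$ be the last nonempty set, take a facet $B_N$ of $\Delta_{U_N}$, extend it to a facet $B_{N-1}$ of $\Delta_{U_{N-1}}$, and so on down to $B_1$, and extend $B_1$ to a facet $B$ of $\Delta$. By purity $|B\cap U_s|\ge|B_s|=r(U_s)$ for all $s$. Since $\varphi(u)=u([n])-\max_Bu(B)$ and $u([n])=\sum_s|U_s|$, we get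
$$\varphi(u)=\sum_s\operatorname{null}(U_s),\qquad\text{in particular}\qquad\varphi(\mathbf 1_A)=\operatorname{null}(A). \tag{3}$$
In Example M take $u=(2,1,1,0)$: $U_1=123$ and $U_2=1$, so (3) gives $1+0=1$. Directly, the complements $24,23,14,13,12$ of the facets have weights $1,2,2,3,3$, with minimum $1$.

**Step 2: generators of $\mathcal R$.** The aim is to see that $\mathcal R$ is a finitely generated $S$-algebra. Let $x^ut^m\in\mathcal R$. By (2) and (3), $m\le\sum_s\operatorname{null}(U_s)$, so we can choose integers $0\le m_s\le\operatorname{null}(U_s)$ with $\sum_sm_s=m$, and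
$$x^ut^m=\prod_sx_{U_s}t^{m_s}=\Big(\prod_sx_{U_s\setminus c(U_s)}\Big)\prod_sx_{c(U_s)}t^{m_s}.$$
By Lemma 1(3), $m_s\le\operatorname{null}(c(U_s))$. Thus $\mathcal R$ is generated over $S$ by the finitely many elements $x_At^m$ with $A$ cyclic and $0\le m\le\operatorname{null}(A)$; these do lie in $\mathcal R$ by (3). In particular $\mathcal R$ is Noetherian.

## 8. The layers $G_1,\dots,G_h$ generate $\mathcal R_+$ up to radical

Let $k=\operatorname{lcm}(1,\dots,h)$ and
$$G_j=\sum_{A\in\mathcal C_j}(x_At^j)^{k/j}=g_jt^k\in\mathcal R,\qquad \mathfrak r=\sqrt{(G_1,\dots,G_h)\mathcal R}.$$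
By (3) each $x_At^j$ with $A\in\mathcal C_j$ lies in $\mathcal R$, so $G_j\in\mathcal R$ and $g_j\in I^{(k)}$. We claim
$$\mathcal R_+\subseteq\mathfrak r. \tag{4}$$

Copying the proof of Theorem 1 does not suffice. That proof used that a monomial lies outside a prime as soon as all its variables do, and only then. In $\mathcal R$ the element $x_At^j$ is not a product of variables. In Example M, the element $x_1x_2t$ has no power in $\mathfrak m\mathcal R$: otherwise, for $u=(p,p,0,0)$, where $\varphi(u)=p$, lowering one of the first two entries by $1$ would keep $\varphi\ge p$, but it gives $\varphi=p-1$ by (3). So some prime of $\mathcal R$ contains all variables but not $x_1x_2t$, and the set $T_P$ carries no information about it.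

What can be used instead is the product of two different monomials of the same layer. In Example M, with $y=x_1x_2t$,
$$y\cdot x_1x_3x_4t=x_1\cdot(x_1x_2x_3x_4t^2)=x_1G_2,\qquad y\cdot x_2x_3x_4t=x_2G_2:$$
the cross terms fall into a *higher* layer. Here $k=2$ and $G_1=(x_1x_2t)^2+(x_1x_3x_4t)^2+(x_2x_3x_4t)^2$, so multiplying $G_1$ by $y^2$ gives an explicit integral equation
$$y^4-G_1y^2+(x_1^2+x_2^2)G_2^2=0 .$$
The general proof runs this from the top layer downwards. It needs one more rank fact.

**Submodularity.** For all $A,B$ we have $r(A\cup B)+r(A\cap B)\le r(A)+r(B)$. Indeed, take a facet $I$ of $\Delta_{A\cap B}$ and extend it to a facet $I'$ of $\Delta_{A\cup B}$. Then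
$$r(A)+r(B)\ge|I'\cap A|+|I'\cap B|=|I'|+|I'\cap A\cap B|\ge r(A\cup B)+r(A\cap B).$$
As $|A\cup B|+|A\cap B|=|A|+|B|$, it follows that $\operatorname{null}(A\cup B)+\operatorname{null}(A\cap B)\ge\operatorname{null}(A)+\operatorname{null}(B)$.

**Step 1: $x_At^j\in\mathfrak r$ for all $A\in\mathcal C_j$, $1\le j\le h$.** We use descending induction on $j$, assuming the statement for all larger indices up to $h$. First we treat the cross terms. Let $A\ne B$ in $\mathcal C_j$. By Lemma 1(4) neither contains the other, so $A\cup B$ is a cyclic set strictly containing $A$, and its nullity $a$ satisfies $j<a\le h$. By induction $x_{A\cup B}t^a\in\mathfrak r$. Also $x_Ax_B=x_{A\cup B}x_{A\cap B}$. We claim $x_Ax_Bt^{2j}\in\mathfrak r$.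

If $a\le2j$, submodularity gives $\operatorname{null}(A\cap B)\ge2j-a\ge0$, so $x_{A\cap B}t^{2j-a}\in\mathcal R$ by (3), and
$$x_Ax_Bt^{2j}=(x_{A\cup B}t^a)(x_{A\cap B}t^{2j-a})\in\mathfrak r .$$

If $a>2j$, then $x_{A\cup B}t^{2j}\in\mathcal R$ and
$$(x_{A\cup B}t^{2j})^a=x_{A\cup B}^{\,a-2j}\,(x_{A\cup B}t^a)^{2j}\in\mathfrak r,$$
so $x_{A\cup B}t^{2j}\in\mathfrak r$, and $x_Ax_Bt^{2j}=x_{A\cap B}\cdot x_{A\cup B}t^{2j}\in\mathfrak r$.

Now multiply out:
$$(x_At^j)^{k/j}\,G_j=(x_At^j)^{2k/j}+\sum_{B\in\mathcal C_j,\ B\ne A}(x_Ax_Bt^{2j})^{k/j}.$$
The left side and all cross terms lie in $\mathfrak r$. So $(x_At^j)^{2k/j}\in\mathfrak r$, and $x_At^j\in\mathfrak r$. For $j=h$ the induction starts without any hypothesis: by Lemma 1(5) with $T=[n]$ the only element of $\mathcal C_h$ is $c([n])$, so there are no cross terms.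

**Step 2: all monomials of $\mathcal R_+$.** Let $x^ut^m\in\mathcal R$ with $m\ge1$, and $p=\varphi(u)\ge m$. By (3),
$$x^ut^p=\prod_sx_{U_s}t^{\operatorname{null}(U_s)},$$
with all factors in $\mathcal R$. Since $p\ge1$, some $\operatorname{null}(U_s)=j>0$, and $j\le h$. This factor is $x_{U_s\setminus c(U_s)}\cdot x_{c(U_s)}t^j$ with $c(U_s)\in\mathcal C_j$ by Lemma 1(3), so it lies in $\mathfrak r$ by Step 1. Hence $x^ut^p\in\mathfrak r$. Finally
$$(x^ut^m)^p=(x^u)^{p-m}(x^ut^p)^m\in\mathfrak r,$$
so $x^ut^m\in\mathfrak r$. As $\mathcal R_+$ is spanned by such monomials, (4) is proved.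

## 9. From the radical to integral closures: (a)⇒(b)⇒(c)

**Step 1: $\mathcal R$ is a finite module over $S[G_1,\dots,G_h]$.** This turns (4) into integrality. Since $\mathcal R$ is Noetherian, $\mathcal R_+$ is a finitely generated ideal, so (4) gives $\mathcal R_+^N\subseteq(G_1,\dots,G_h)\mathcal R$ for some $N\ge 1$. By Section 7, $\mathcal R$ is generated over $S$ by finitely many elements of positive $t$-degree. Products of $N$ or more of them vanish in $\mathcal R/(G_1,\dots,G_h)\mathcal R$, so the finitely many products of fewer than $N$ of them span this quotient over $S$. Call these products $b_1,\dots,b_q$; they are homogeneous in $t$. Thus each $z\in\mathcal R$ of $t$-degree $d$ can be written as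
$$z=\sum_is_ib_i+\sum_jG_jz_j,\qquad s_i\in S,\ z_j\in\mathcal R .$$
Taking components of $t$-degree $d$, we may assume that each $z_j$ is homogeneous of degree $d-k$, and zero if $d<k$. Since $d-k<d$, induction on $d$ gives $\mathcal R=\sum_iS[G_1,\dots,G_h]\,b_i$. Hence $\mathcal R$ is integral over
$$S[G_1,\dots,G_h]=\bigoplus_{i\ge0}J^it^{ki},\qquad J=(g_1,\dots,g_h). \tag{5}$$

**Step 2: $I^{(km)}\subseteq\overline{J^m}$.** Let $z\in I^{(km)}$. By Step 1, $zt^{km}$ satisfies a monic equation $(zt^{km})^q+\sum_{l=1}^{q}\gamma_l(zt^{km})^{q-l}=0$ with $\gamma_l$ in the ring (5). Take the component of $t$-degree $kmq$: it replaces $\gamma_l$ by its component of degree $kml$, which has the form $d_lt^{kml}$ with $d_l\in J^{ml}=(J^m)^l$. Dividing by $t^{kmq}$, we get $z^q+\sum_ld_lz^{q-l}=0$, so $z\in\overline{J^m}$.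

**Step 3: $\overline{J^m}\subseteq I^{(km)}$.** As $g_j\in I^{(k)}$, we have $J^m\subseteq(I^{(k)})^m\subseteq I^{(km)}$, and $I^{(km)}$ is integrally closed by Lemma 2. So $\overline{J^m}=I^{(km)}$ for all $m\ge1$. The case $m=1$ says $J\subseteq I^{(k)}=\overline J$, so $J$ is a reduction of $I^{(k)}$ in $S$. This proves (a)⇒(b) with the explicit $k$ and $g_j$.

**Step 4: (b)⇒(c), for any complex.** Put $G_j=g_jt^k\in\mathcal R$, so that (5) holds. If $z\in I^{(m)}$ with $m\ge1$, then $z^k\in I^{(km)}=\overline{J^m}$, so $(z^k)^q+\sum_ld_l(z^k)^{q-l}=0$ for some $q$ and $d_l\in J^{ml}$. Multiplying by $t^{kmq}$ gives a monic equation for $(zt^m)^k$ whose coefficients $d_lt^{kml}$ lie in the ring (5). Hence $(zt^m)^k$, and so $zt^m$, is integral over $S[G_1,\dots,G_h]$. Since $\mathcal R$ is generated over $S$ by such elements, (c) holds. $\square$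

## 10. Cones of monomials that survive modulo $\mathfrak m\mathcal R$

We now start from (c), for an arbitrary complex $\Delta$ with $h\ge1$, and aim at (a). Note that $[n]$ is not a face, so $F^c\ne\emptyset$ for all facets $F$. Put $\bar{\mathcal R}=\mathcal R/\mathfrak m\mathcal R$. The image of $S$ in $\bar{\mathcal R}$ is $K$, so by (c) $\bar{\mathcal R}$ is integral over the subalgebra $\bar A$ generated over $K$ by the images of $G_1,\dots,G_h$. This bounds the size of $\bar{\mathcal R}$, and monomials will convert the bound into combinatorics.

**Step 1: $\bar{\mathcal R}$ does not contain $h+1$ elements that are algebraically independent over $K$.** Suppose it does, and let $D\subseteq\bar{\mathcal R}$ be the polynomial ring that they generate. The set $D\setminus\{0\}$ is multiplicatively closed and does not contain $0$, so some prime $\mathfrak p$ of $\bar{\mathcal R}$ is disjoint from it. Then $D$ embeds in $\bar{\mathcal R}/\mathfrak p$. This domain is integral over $\bar A/(\mathfrak p\cap\bar A)$, so its fraction field is algebraic over a field generated over $K$ by $h$ elements and has transcendence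 degree at most $h$. But it contains $D$, a contradiction.

**Step 2: cones of dimension at most $h$.** For a nonempty set $\mathcal T$ of facets let $U_{\mathcal T}=\bigcup_{F\in\mathcal T}F^c$ and
$$C_{\mathcal T}=\{u\in\mathbb R^n_{\ge0}:\ u_i=0\text{ for }i\notin U_{\mathcal T},\quad u(F^c)=\varphi(u)\text{ for }F\in\mathcal T\}.$$
This is a rational polyhedral cone: the last condition says $u(F^c)\le u(G^c)$ for all $F\in\mathcal T$ and all facets $G$. On $C_{\mathcal T}$ the function $\varphi$ is linear, being equal to $u(F^c)$ for any fixed $F\in\mathcal T$.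

*If $u\in C_{\mathcal T}\cap\mathbb Z^n$, then $x^ut^{\varphi(u)}\notin\mathfrak m\mathcal R$.* The ideal $\mathfrak m\mathcal R$ is spanned over $K$ by the monomials $x_i\cdot x^wt^m$ with $x^wt^m\in\mathcal R$. So if the claim fails, then by (2) there is $i\in\operatorname{supp}u$ with $\varphi(u-\mathbf 1_{\{i\}})\ge\varphi(u)$. As $\operatorname{supp}u\subseteq U_{\mathcal T}$, there is $F\in\mathcal T$ with $i\notin F$, and $(u-\mathbf 1_{\{i\}})(F^c)=\varphi(u)-1$, a contradiction.

Because $\varphi$ is additive on $C_{\mathcal T}$, the map $u\mapsto x^ut^{\varphi(u)}$ is multiplicative on $C_{\mathcal T}\cap\mathbb Z^n$. Its values are distinct monomials outside $\mathfrak m\mathcal R$, and $\mathfrak m\mathcal R$ is spanned by monomials, so their images in $\bar{\mathcal R}$ are linearly independent over $K$. A rational polyhedral cone is generated by finitely many integer vectors. So if $\dim C_{\mathcal T}\ge h+1$ (dimension of the linear span), there are linearly independent $u_1,\dots,u_{h+1}\in C_{\mathcal T}\cap\mathbb Z^n$. Distinct power products of the elements $x^{u_i}t^{\varphi(u_i)}$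 correspond to distinct vectors of $C_{\mathcal T}\cap\mathbb Z^n$, so these $h+1$ elements have algebraically independent images, against Step 1. Hence
$$\dim C_{\mathcal T}\le h\qquad\text{for every nonempty set }\mathcal T\text{ of facets}. \tag{6}$$

**The path violates (6).** For the facets $12,23,34$ we have $h=2$. Take $\mathcal T=\{12,34\}$, so $U_{\mathcal T}=[4]$. The cone $C_{\mathcal T}$ is given by $u\ge0$, $u_3+u_4=u_1+u_2\le u_1+u_4$. It contains $(2,1,1,2)$, where all inequalities are strict ($3=3<4$), so its dimension is $3$. Hence the path does not satisfy (c).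

## 11. The fiber over $a$: minimal points of a polyhedron

Fix a facet $F$. The inequality (6) bounds dimensions of cones in $\mathbb R^n$; to extract exchange statements about $F$ we slice these cones by fixing the coordinates in $F^c$.

**Step 1: slicing.** Call a facet $G$ *tight* at $u\in\mathbb R^n_{\ge0}$ if $u(G^c)=\varphi(u)$. Let $B_F$ be the set of $u\ge0$ at which $F$ is tight and for which $\operatorname{supp}u\subseteq\bigcup_{G\text{ tight at }u}G^c$. Then
$$B_F=\bigcup_{\mathcal T\ni F}C_{\mathcal T}.$$
Indeed, if $u\in B_F$, let $\mathcal T$ be the set of all facets that are tight at $u$; then $F\in\mathcal T$ and $u\in C_{\mathcal T}$. Conversely, if $u\in C_{\mathcal T}$ with $F\in\mathcal T$, all members of $\mathcal T$ are tight at $u$, and $\operatorname{supp}u\subseteq U_{\mathcal T}$. Let $\pi:\mathbb R^n\to\mathbb R^{F^c}$ be the projection. For $a\in\mathbb R^{F^c}_{>0}$ put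
$$Q_a=\{w\in\mathbb R^F_{\ge0}:\ w(F\setminus G)\ge a(G\setminus F)\text{ for all facets }G\ne F\}.$$
Since $G^c$ is the disjoint union of $F^c\setminus G$ and $F\setminus G$,
$$(a,w)(G^c)=a(F^c)-a(G\setminus F)+w(F\setminus G),\qquad(a,w)(F^c)=a(F^c).$$
So for $w\ge0$, the facet $F$ is tight at $(a,w)$ iff $w\in Q_a$, and then a facet $G\ne F$ is tight iff $w(F\setminus G)=a(G\setminus F)$.

**Step 2: $B_F$ records minimal points.** We order $\mathbb R^F$ componentwise and show
$$(a,w)\in B_F\iff w\text{ is a minimal element of }Q_a. \tag{7}$$
For $w\in Q_a$, minimality is equivalent to: each $i\in F$ with $w_i>0$ lies in $F\setminus G$ for some tight $G\ne F$. If some $i$ with $w_i>0$ lies in no such $F\setminus G$, then lowering $w_i$ slightly keeps $w$ in $Q_a$: the equality constraints do not involve $w_i$, and the finitely many others have slack. So $w$ is not minimal. Conversely, if the condition holds and $w'\le w$ is in $Q_a$ with $w'\neq w$, choose $i$ with $w'_i<w_i$ and a tight $G\ne F$ with $i\in F\setminus G$; then $w'(F\setminus G)<w(F\setminus G)=a(G\setminus F)$, a contradiction. On the other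 hand, $(a,w)\in B_F$ means that $w\in Q_a$ and that every index in the support of $(a,w)$ lies in $G^c$ for some tight $G$. Indices in $F^c$ are covered by $F$ itself, and an index $i\in F$ can be covered only by some $G\ne F$. This is the same condition.

The set $Q_a$ is closed, convex and upward closed. It is nonempty: for $G\ne F$ we have $F\setminus G\ne\emptyset$, since distinct facets do not contain each other, so any $w$ with large entries is in $Q_a$. Every $w\in Q_a$ dominates a minimal element: minimize the sum of the coordinates on the compact set $\{w'\in Q_a:w'\le w\}$.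

**Step 3: $\Delta$ is pure.** For each $a\in\mathbb R^{F^c}_{>0}$ there is a minimal $w\in Q_a$, so $a\in\pi(B_F)$ by (7). Thus the nonempty open set $\mathbb R^{F^c}_{>0}$ is covered by the finitely many sets $\pi(C_{\mathcal T})$, $\mathcal T\ni F$. By (6) each lies in a subspace of dimension at most $h$. Finitely many proper subspaces cannot cover a nonempty open set, so $|F^c|\le h$. As $h=\min_G|G^c|$ and $F$ was any facet, all facets satisfy $|F^c|=h$.

**Step 4: for most $a$, only finitely many minimal points.** Let $\mathcal T\ni F$ and let $L$ be the linear span of $C_{\mathcal T}$. If $\pi$ is injective on $L$, then $C_{\mathcal T}$ has at most one point over each $a$. Otherwise $\dim\pi(L)<\dim L\le h=|F^c|$, so $\pi(L)$ is a proper subspace of $\mathbb R^{F^c}$. Let $N_F$ be the union of these finitely many proper subspaces. For $a\in\mathbb R^{F^c}_{>0}\setminus N_F$ only cones of the first kind have points over $a$, so by (7) the set of minimal elements of $Q_a$ is finite.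

**Two fibers.** In Example M with $F=34$, the facets $13,14,23,24$ give the constraints $w_4\ge a_1$, $w_3\ge a_1$, $w_4\ge a_2$, $w_3\ge a_2$. So $Q_a$ is an orthant with the single minimal point $w_3=w_4=\max(a_1,a_2)$. For the path with $F=12$, the facet $23$ gives $w_1\ge a_3$ and the facet $34$ gives $w_1+w_2\ge a_3+a_4$. The minimal points of $Q_a$ form the whole segment from $(a_3,a_4)$ to $(a_3+a_4,0)$, for every $a>0$. A fiber with infinitely many minimal points is what (6) forbids for general $a$; the next section shows that finitely many means just one.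

## 12. A single minimal point and the exchange axiom

Let $F$ be a facet and $a\in\mathbb R^{F^c}_{>0}\setminus N_F$.

**Step 1: $Q_a$ has exactly one minimal element.** Suppose $p\ne q$ are minimal. By convexity the points $p+s(q-p)$ with $0<s\le1$ lie in $Q_a$, and each dominates a minimal element. There are only finitely many minimal elements, so for infinitely many $s$ tending to $0$ it is the same one, $p'$. In the limit $p\ge p'$, so $p'=p$ by minimality of $p$. Hence $p+s(q-p)\ge p$ for some $s>0$, so $q\ge p$, and $q=p$ by minimality of $q$, a contradiction. Calling the unique minimal element $c$, we have $Q_a=c+\mathbb R^F_{\ge0}$, since every element of $Q_a$ dominates $c$ and $Q_a$ is upward closed.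

**Step 2: the corner is controlled by one-element exchanges.** For $i\in F$ let
$$v_i=\max\big(\{0\}\cup\{a_j: j\notin F,\ F-i+j\text{ is a facet}\}\big).$$
We show $v\ge c$, which gives $v\in Q_a$. Let $c_i>0$ and $0<\varepsilon\le c_i$. Let $w\in\mathbb R^F_{\ge0}$ have $w_i=c_i-\varepsilon$ and all other entries equal to $a(F^c)$. As $w_i<c_i$, $w\notin Q_a$, so $w(F\setminus G)<a(G\setminus F)\le a(F^c)$ for some facet $G\ne F$. Hence $F\setminus G$ contains no index other than $i$; being nonempty, it equals $\{i\}$. By purity $|G\setminus F|=1$, so $G=F-i+j$ with $j\notin F$, and the violated constraint reads $c_i-\varepsilon<a_j$. Therefore $v_i>c_i-\varepsilon$ for every $\varepsilon\in(0,c_i]$, and so $v_i\ge c_i$. If $c_i=0$, then $v_i\ge0=c_i$ trivially.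

**Step 3: exchange.** Let $F\ne G$ be facets and $j\in G\setminus F$. We look for $i\in F\setminus G$ such that $F-i+j$ is a facet. The trick is to make $a_j$ much larger than the other entries of $a$. The conditions $a_j>1$ and $0<a_l<\frac1n$ for $l\in F^c\setminus\{j\}$ define a nonempty open subset of $\mathbb R^{F^c}_{>0}$, which is not contained in $N_F$, so we can choose such an $a\notin N_F$. By Step 2, $v\in Q_a$, so
$$v(F\setminus G)\ge a(G\setminus F)\ge a_j>1 .$$
As $|F\setminus G|\le n$, some $i\in F\setminus G$ has $v_i>\frac1n$. But $v_i$ is either $0$ or some $a_l$ for which $F-i+l$ is a facet, and the only entry of $a$ above $\frac1n$ is $a_j$. Hence $F-i+j$ is a facet.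

**Step 4: the complements of the facets are the bases of a matroid.** Let $X=F^c$ and $Y=G^c$ be two distinct complements of facets and $j\in X\setminus Y=G\setminus F$. Step 3 gives $i\in F\setminus G=Y\setminus X$ such that $X-j+i=(F-i+j)^c$ is again the complement of a facet. This is the basis exchange axiom, so the complements of the facets of $\Delta$ are the facets of a matroid $\Delta^*$.

**Step 5: $\Delta$ is a matroid.** This is matroid duality (Oxley, *Matroid Theory*, Section 2.1); here is a direct argument. Suppose that some restriction $\Delta_W$ has facets $I$ and $I'$ with $|I|<|I'|$. Extend them to facets $F\supseteq I$ and $F'\supseteq I'$ of $\Delta$. By maximality $F\cap W=I$ and $F'\cap W=I'$. Put $X=F^c$, $X'=F'^c$. Then $|X|=|X'|=h$ and $|X\cap W|=|W|-|I|>|W|-|I'|=|X'\cap W|$, so $|X\cap W^c|<|X'\cap W^c|$. Both $X\cap W^c$ and $X'\cap W^c$ are faces of $\Delta^*$. The restriction of $\Delta^*$ to their union is pure and contains the larger one, so the smaller one is not a facet of it: there is $e\in(X'\cap W^c)\setminus X$ such that $(X\cap W^c)+e\in\Delta^*$. Extend this face to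 a facet of $\Delta^*_{X+e}$. By purity this facet has at least $|X|$ elements, and as all facets of $\Delta^*$ have $|X|$ elements, it has exactly $|X|$. So it is $X+e-f$ for some $f\in X$ with $f\notin X\cap W^c$, that is, $f\in W$. Having $|X|$ elements, it is also a facet of $\Delta^*$. Its complement $F-e+f$ is therefore a facet of $\Delta$. Since $e\notin W$ and $f\in W\setminus F$, we get $(F-e+f)\cap W=I+f$, a face of $\Delta_W$ strictly larger than $I$. This contradicts the choice of $I$ as a facet of $\Delta_W$. So every restriction of $\Delta$ is pure, and $\Delta$ is a matroid. This proves (c)⇒(a) and completes the proof of Theorem 2. $\blacksquare$
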